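\title{Finiteness properties of commutator subgroups of virtual braid groups}

\begin{abstract}
We show that the commutator subgroup $VB_n'$ of the virtual braid group on $n$ strands is not finitely presented for $n=4$ and is finitely presented for every $n\ge 5$. More generally, $VB_n'$ is of type $FP_m$ if and only if the reduced integral homology of a finite simplicial complex $\Omega_n$ vanishes in degrees less than $m$; the simplices of $\Omega_n$ are the nonempty disjoint unions of directed paths on $n$ labeled points. We deduce that $VB_n'$ is of type $F_m$ for $m=\lfloor (2n-4)/3\rfloor$ and is never of type $FP_{n-1}$.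
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{virtual braid group} $VB_n$ on $n$ strands is generated by $\sigma_1,\dots,\sigma_{n-1}$ and $\rho_1,\dots,\rho_{n-1}$, subject to the braid relations
\[
\sigma_i\sigma_j=\sigma_j\sigma_i\quad(|i-j|\ge2),\qquad \sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1},
\]
the symmetric group relations
\[
\rho_i^2=1,\qquad \rho_i\rho_j=\rho_j\rho_i\quad(|i-j|\ge2),\qquad \rho_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\rho_{i+1},
\]
and the mixed relations
\[
\sigma_i\rho_j=\rho_j\sigma_i\quad(|i-j|\ge2),\qquad \rho_i\rho_{i+1}\sigma_i=\sigma_{i+1}\rho_i\rho_{i+1}.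
\]
Its abelianization is infinite, so the commutator subgroup $VB_n'=[VB_n,VB_n]$ has infinite index, and the finite presentation of $VB_n$ yields only an infinite presentation of $VB_n'$. The following facts are known: $VB_3'$ is infinitely generated; $VB_n'$ can be generated by $2n-3$ elements for $n\ge4$; $VB_4'/VB_4''\cong\mathbb{Z}_3\oplus\mathbb{Z}_3\oplus\mathbb{Z}_3$; and $VB_n'$ is perfect for $n\ge5$. The next question concerns relations. It was posed by Bardakov, Gongopadhyay and Neshchadim \cite{BGN}:
\begin{quote}
\emph{Is it true that $VB_n'$ is not finitely presented for $n\ge4$?}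
\end{quote}
The answer is yes for $n=4$ and no for all larger $n$.

\begin{theorem}\label{thm:A}
The group $VB_4'$ is not finitely presented. For every $n\ge5$, the group $VB_n'$ is finitely presented.
\end{theorem}

Two familiar groups show what can happen. In the braid group $B_n$ the commutator subgroup is the kernel of the homomorphism to $\mathbb{Z}$ that sends every generator to $1$. The full twist is central and has nonzero image, and this forces the kernel to be finitely presented (Lemma~\ref{lem:parabolic}). In the free group on two generators, the kernel of the same kind of homomorphism is free of infinite rank. The virtual braid group lies between these extremes. We shall see that it has a finite-index subgroup $A_n$ with one generator $\delta_{i,j}$ for each ordered pair $i\ne j$, in which some pairs of generators commute or satisfy a braid relation, and the other pairs appear together in no defining relation. Unrelated pairs, such as $\delta_{1,2}$ and $\delta_{2,1}$, exist for every $n$, which may suggest that finite presentability always fails. But a given generator is unrelated to only $2n-3$ of the others and is related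 to $(n-1)(n-2)$ of them, so the related pairs dominate as $n$ grows. What matters is how the braid-like parts of $A_n$ fit together, and this is recorded by a finite simplicial complex.

An \emph{arc} on a finite set $V$ is an ordered pair $(i,j)$ of distinct elements of $V$; it \emph{leaves} $i$ and \emph{enters} $j$. A set of arcs is a \emph{linear forest} if it is a disjoint union of directed paths: at most one arc leaves each vertex, at most one arc enters each vertex, and there is no directed cycle of any length $\ge2$. Let $\Omega_n$ be the simplicial complex whose vertices are the arcs on $[n]=\{1,\dots,n\}$ and whose simplices are the nonempty linear forests. It has dimension $n-2$, and $\Omega_0=\Omega_1=\emptyset$.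

Recall that a group $G$ is \emph{of type $F_m$} if it has a $K(G,1)$ complex with finite $m$-skeleton, and \emph{of type $FP_m$} if the trivial $\mathbb{Z}G$-module $\mathbb{Z}$ has a projective resolution that is finitely generated in degrees $\le m$. Type $F_\infty$ means type $F_m$ for all $m$. A space is \emph{$k$-connected} if it is nonempty and $\pi_i=0$ for $i\le k$; thus $(-1)$-connected means nonempty, and for $k\le-2$ the condition is void.

\begin{theorem}\label{thm:B}
Let $n\ge3$.
\begin{itemize}
\item[(1)] For all $m\ge1$, the group $VB_n'$ is of type $FP_m$ if and only if $\tilde H_j(\Omega_n;\mathbb{Z})=0$ for all $j\le m-1$. For $n\ge5$ and $m\ge2$, it is of type $F_m$ if and only if it is of type $FP_m$.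
\item[(2)] The complex $\Omega_n$ is $\lfloor\frac{2n-7}{3}\rfloor$-connected. Hence $VB_n'$ is of type $F_m$ for $m=\lfloor\frac{2n-4}{3}\rfloor$.
\item[(3)] The group $VB_n'$ is not of type $FP_{n-1}$.
\item[(4)] The group $VB_4'$ is of type $F_1$ but not $FP_2$, and $VB_5'$ is of type $F_2$ but not $FP_3$.
\end{itemize}
\end{theorem}

So the largest $m$ for which $VB_n'$ is of type $F_m$ lies between $\lfloor\frac{2n-4}{3}\rfloor$ and $n-2$, and it equals $1$ for $n=4$ and $2$ for $n=5$. We do not determine it for $n\ge6$; by part (1) it is determined by the homology of $\Omega_n$.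

Sections~\ref{sec:artin} and \ref{sec:forests} replace $VB_n'$ by the kernel $K_n$ of a homomorphism $A_n\to\mathbb{Z}$ and describe the subgroups attached to linear forests. Section~\ref{sec:degree1} shows the method by hand for finite generation. Theorem~\ref{thm:A} is proved in Sections~\ref{sec:coset} and \ref{sec:simply} for $n\ge5$ and in Section~\ref{sec:four} for $n=4$. Theorem~\ref{thm:B} is proved in Sections~\ref{sec:homology} and \ref{sec:higher}; it is not needed for Theorem~\ref{thm:A}.

\subsection*{Standard facts on finiteness properties}
We use the following.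
\begin{itemize}
\item[(F1)] Types $F_1$ and $FP_1$ both mean finitely generated, and type $F_2$ means finitely presented. Type $F_m$ implies type $FP_m$, and a finitely presented group of type $FP_m$ is of type $F_m$.
\item[(F2)] A finite-index subgroup of $G$ is of type $F_m$ (or $FP_m$) if and only if $G$ is.
\item[(F3)] Let $H$ be a \emph{retract} of $G$, that is, there are homomorphisms $s\colon H\to G$ and $r\colon G\to H$ with $rs=\mathrm{id}$. If $G$ is of type $F_m$ (or $FP_m$), so is $H$. For finite presentability the reason is short: the kernel of $r$ is normally generated by the elements $x\cdot sr(x)^{-1}$, where $x$ runs over a finite generating set of $G$.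
\item[(F4)] If $G$ is of type $FP_m$ and $R$ is $\mathbb{Z}$ or a field, then $H_i(G;R)$ is a finitely generated $R$-module for $i\le m$.
\item[(F5)] Braid groups and their finite direct products are of type $F_\infty$. Indeed, the pure braid group has finite index and is an iterated extension of finitely generated free groups.
\end{itemize}

\section{An Artin group of finite index}\label{sec:artin}

Throughout, $n\ge3$, permutations are composed from right to left, and $s_i=(i\ \,i{+}1)\in S_n$. The elements $\rho_i$ satisfy the Coxeter relations of $S_n$, so there is a homomorphism $\iota\colon S_n\to VB_n$ with $s_i\mapsto\rho_i$. The mixed relations say how $\iota(S_n)$ conjugates the $\sigma_i$. Since $\rho_3,\dots,\rho_{n-1}$ commute with $\sigma_1$, the conjugate $\iota(w)\sigma_1\iota(w)^{-1}$ depends only on the arc $(w(1),w(2))$. This suggests taking one generator for each arc.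

Let $A_n$ be the group with generators $\delta_{i,j}$, for $i\ne j$ in $[n]$, and relations
\begin{align*}
\delta_{i,j}\delta_{k,l}&=\delta_{k,l}\delta_{i,j} &&(i,j,k,l\ \text{distinct}),\\
\delta_{i,j}\delta_{j,k}\delta_{i,j}&=\delta_{j,k}\delta_{i,j}\delta_{j,k} &&(i,j,k\ \text{distinct}).
\end{align*}
For an arc $a=(i,j)$ we also write $\delta_a=\delta_{i,j}$. The rule $w\cdot\delta_{i,j}=\delta_{w(i),w(j)}$ permutes the relations, so it defines an action of $S_n$ on $A_n$.

\begin{lemma}\label{lem:semidirect}
The assignment $\rho_i\mapsto s_i$, $\sigma_i\mapsto\delta_{i,i+1}$ defines an isomorphism $\varphi\colon VB_n\to A_n\rtimes S_n$.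
\end{lemma}

\begin{proof}
We check the relations of $VB_n$. The arcs $(i,i+1)$ and $(j,j+1)$ are disjoint if $|i-j|\ge2$ and consecutive if $j=i+1$, so the braid relations hold. The symmetric group relations hold in $S_n$. If $|i-j|\ge2$, then $s_j$ fixes $i$ and $i+1$, so it commutes with $\delta_{i,i+1}$. Finally, $w=s_is_{i+1}$ satisfies $w(i)=i+1$ and $w(i+1)=i+2$, so $w\delta_{i,i+1}w^{-1}=\delta_{i+1,i+2}$, which is the last mixed relation.

For the inverse, put $\psi(s_i)=\rho_i$ and $\psi(\delta_{i,j})=\iota(w)\sigma_1\iota(w)^{-1}$, where $w$ is any permutation with $w(1)=i$ and $w(2)=j$. Two choices of $w$ differ on the right by an element of the pointwise stabilizer of $\{1,2\}$, which is $\langle s_3,\dots,s_{n-1}\rangle$, and $\rho_3,\dots,\rho_{n-1}$ commute with $\sigma_1$; so $\psi(\delta_{i,j})$ is well defined. Replacing $w$ by $uw$ gives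
\begin{equation}\label{eq:equivariance}
\iota(u)\,\psi(\delta_{i,j})\,\iota(u)^{-1}=\psi(\delta_{u(i),u(j)})\qquad(u\in S_n).
\end{equation}
The last mixed relation reads $\sigma_{i+1}=\iota(s_is_{i+1})\sigma_i\iota(s_is_{i+1})^{-1}$, so \eqref{eq:equivariance} and induction on $i$ give $\psi(\delta_{i,i+1})=\sigma_i$.

The group $A_n\rtimes S_n$ is presented by the relations of $S_n$, the conjugation relations $u\delta_au^{-1}=u\cdot\delta_a$, and the relations of $A_n$. The first hold under $\psi$ because $\iota$ is a homomorphism, and the second are \eqref{eq:equivariance}. For the third, let $i,j,k,l$ be distinct and choose $u$ sending $1,2,3,4$ to $i,j,k,l$. Conjugating $\sigma_1\sigma_3=\sigma_3\sigma_1$ by $\iota(u)$ shows that $\psi(\delta_{i,j})$ and $\psi(\delta_{k,l})$ commute. In the same way, conjugating $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$ by $\iota(u)$ with $u$ sending $1,2,3$ to $i,j,k$ gives the braid relation between $\psi(\delta_{i,j})$ and $\psi(\delta_{j,k})$. So $\psi$ is a homomorphism. We have $\psi\varphi=\mathrm{id}$ on the $\sigma_i$ and $\rho_i$, and $\varphi\psi(\delta_{i,j})=w\delta_{1,2}w^{-1}=\delta_{i,j}$,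 $\varphi\psi(s_i)=s_i$.
\end{proof}

All relations of $A_n$ preserve word length, so there is a homomorphism
\[
\chi\colon A_n\to\mathbb{Z},\qquad \delta_{i,j}\mapsto1 .
\]
Put $K_n=\ker\chi$.

\begin{lemma}\label{lem:finiteindex}
Under $\varphi$, the group $VB_n'$ corresponds to $K_n\rtimes\operatorname{Alt}_n$, where $\operatorname{Alt}_n$ is the alternating group. Hence $VB_n'$ is of type $F_m$ (or $FP_m$) if and only if $K_n$ is.
\end{lemma}

\begin{proof}
In an abelian quotient, the braid relations identify all $\sigma_i$ and all $\rho_i$. So the abelianization of $VB_n$ is a quotient of $\mathbb{Z}\times\mathbb{Z}_2$, generated by the classes of $\sigma_1$ and $\rho_1$. Since $\chi$ is $S_n$-invariant, $(g,w)\mapsto(\chi(g),\operatorname{sgn}w)$ is a homomorphism $A_n\rtimes S_n\to\mathbb{Z}\times\mathbb{Z}_2$, and it sends $\sigma_1$ and $\rho_1$ to the two standard generators. Hence it is the abelianization map, and its kernel is $K_n\rtimes\operatorname{Alt}_n$. The last claim follows from (F2).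
\end{proof}

\section{Linear forests}\label{sec:forests}

Two distinct arcs are either disjoint, or consecutive (of the form $(i,j),(j,k)$ with $i,j,k$ distinct), or leave the same vertex, or enter the same vertex, or are reverses of each other. They form a linear forest exactly in the first two cases, and then we call them \emph{compatible}. So the defining relations of $A_n$ correspond exactly to the edges of $\Omega_n$. Pairwise compatible arcs need not form a simplex: the arcs of a directed cycle of length $\ge3$ are pairwise compatible.

\subsection*{The subgroup of a linear forest}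
For a linear forest $T$ on $[n]$, let $A_T\subset A_n$ be the subgroup generated by the $\delta_a$ with $a\in T$, and put $K_T=K_n\cap A_T$. Let $\mathcal{A}_T$ be the abstract group with generators $\delta_a$, $a\in T$, and those relations of $A_n$ that involve only these generators. Two arcs of $T$ are consecutive arcs of one path, and then satisfy a braid relation, or disjoint, and then commute. So if the paths of $T$ have $k_1,\dots,k_c$ vertices, then $\mathcal{A}_T\cong B_{k_1}\times\dots\times B_{k_c}$. To control $K_T$ we need to know that no further relations hold in $A_T$.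

\begin{lemma}\label{lem:parabolic}
Let $T$ be a linear forest on $[n]$.
\begin{itemize}
\item[(a)] The natural map $\mathcal{A}_T\to A_T$ is an isomorphism.
\item[(b)] If $T\ne\emptyset$, then $\chi(A_T)=\mathbb{Z}$ and $K_T$ is of type $F_\infty$; in particular it is finitely presented.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We map $A_n$ to a group in which the braid groups can be recognized. Let $F_n$ be the free group on $x_1,\dots,x_n$, and let $\beta_{i,j}\in\operatorname{Aut}(F_n)$ send $x_i\mapsto x_ix_jx_i^{-1}$, $x_j\mapsto x_i$, and fix the other generators. Automorphisms $\beta_{i,j}$, $\beta_{k,l}$ with $i,j,k,l$ distinct commute. For the braid relation we may take $(i,j,k)=(1,2,3)$; write $\beta=\beta_{1,2}$ and $\gamma=\beta_{2,3}$. Applying the three factors one after the other, we get for $\beta\gamma\beta$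
\begin{align*}
x_1&\mapsto x_1x_2x_1^{-1}\mapsto x_1x_2x_3x_2^{-1}x_1^{-1}\mapsto x_1x_2x_3x_2^{-1}x_1^{-1},\\
x_2&\mapsto x_1\mapsto x_1\mapsto x_1x_2x_1^{-1},\qquad\qquad x_3\mapsto x_3\mapsto x_2\mapsto x_1,
\end{align*}
where the last step of the first line is $(x_1x_2x_1^{-1})\,x_1x_3x_1^{-1}\,(x_1x_2^{-1}x_1^{-1})=x_1x_2x_3x_2^{-1}x_1^{-1}$, and for $\gamma\beta\gamma$
\begin{align*}
x_1&\mapsto x_1\mapsto x_1x_2x_1^{-1}\mapsto x_1x_2x_3x_2^{-1}x_1^{-1},\\
x_2&\mapsto x_2x_3x_2^{-1}\mapsto x_1x_3x_1^{-1}\mapsto x_1x_2x_1^{-1},\qquad x_3\mapsto x_2\mapsto x_1\mapsto x_1 .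
\end{align*}
The results agree, so $\delta_{i,j}\mapsto\beta_{i,j}$ defines a homomorphism $A_n\to\operatorname{Aut}(F_n)$. Consider the composite $\prod_jB_{k_j}\cong\mathcal{A}_T\to A_n\to\operatorname{Aut}(F_n)$. The factor $B_{k_j}$ acts on the free factor of $F_n$ generated by the vertices of the $j$-th path by Artin's representation, which is faithful, and it fixes the other generators. So the composite is injective, and hence so is $\mathcal{A}_T\to A_n$.

(b) We have $\chi(\delta_a)=1$ for $a\in T$. The full twist $(\sigma_1\cdots\sigma_{k-1})^k$ is central in $B_k$ and has length $k(k-1)$. Let $z\in A_T\cong\prod_jB_{k_j}$ be the product of the full twists of the factors. It is central in $A_T$, and $N=\chi(z)=\sum_jk_j(k_j-1)>0$. The subgroup $G=\{g\in A_T:\chi(g)\in N\mathbb{Z}\}$ has index $N$ in $A_T$, so it is of type $F_\infty$ by (a), (F5) and (F2). Every $g\in G$ is uniquely $z^{q}h$ with $h\in K_T$, so $G=\langle z\rangle\times K_T$. Thus $K_T$ is a retract of $G$, and (F3) applies.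
\end{proof}

The central element $z$ is what distinguishes linear forests from other sets of pairwise compatible arcs. For the three arcs of a directed triangle, the analog of $K_T$ is not finitely presented (Section~\ref{sec:four}).

\subsection*{Hamiltonian cycles and small cases}
Let $n\ge3$ and let $\gamma$ be a directed cycle through all $n$ points. It is not a linear forest, but each of its proper subsets is. So the nonempty proper subsets of $\gamma$ form a subcomplex $\Sigma_\gamma\subset\Omega_n$, the boundary of an $(n-1)$-simplex, which is a sphere $S^{n-2}$. Every linear forest can be completed to such a cycle by joining its paths and isolated vertices head to tail, so $\Omega_n$ is the union of these $(n-1)!$ spheres.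

\begin{example}\label{ex:small}
The complex $\Omega_2$ consists of two points, $(1,2)$ and $(2,1)$. The complex $\Omega_3$ is the disjoint union of two hollow triangles, with vertices $(1,2),(2,3),(3,1)$ and $(2,1),(1,3),(3,2)$.

For $n=4$ there are six spheres $\Sigma_\gamma$, each the boundary of a tetrahedron. A forest with two arcs has the form $\{(i,j),(j,k)\}$ or $\{(i,j),(k,l)\}$, and in both cases it lies in the single cycle $i\to j\to k\to l\to i$. So two distinct spheres share at most one vertex. Each of the twelve arcs $(i,j)$ lies in exactly two cycles, $i\to j\to k\to l\to i$ and $i\to j\to l\to k\to i$. Stretch each of the twelve shared vertices into an interval and slide the ends of the intervals on each sphere to one point. This shows that $\Omega_4$ is homotopy equivalent to a graph with six vertices and twelve edges, with a $2$-sphere attached at each vertex. Each vertex of the graph has four distinct neighbors among the other five, so the graph is connected, with first Betti number $12-6+1=7$. Thus $\Omega_4$ is homotopy equivalent to a wedge of six $2$-spheres and seven circles.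
\end{example}

So $\Omega_3$ is not connected and $\Omega_4$ is connected but not simply connected, which matches the behavior of $VB_3'$ and $VB_4'$.

\subsection*{Links}
For a simplex $\sigma$ of a simplicial complex $X$, the \emph{star} $\operatorname{st}_X(\sigma)$ is the subcomplex of simplices $\tau$ such that $\tau\cup\sigma$ is a simplex, and the \emph{link} $\operatorname{lk}_X(\sigma)$ consists of those $\tau$ in the star that are disjoint from $\sigma$. The star is the join $\sigma*\operatorname{lk}_X(\sigma)$ and is contractible.

The inductive arguments below forbid some of the arcs, so we work with a slightly larger class of complexes. For a set $\Gamma$ of arcs on $V$, let $\Omega(\Gamma)$ be the complex of nonempty linear forests contained in $\Gamma$. Let $\pi\subset\Gamma$ be a directed path with vertices $v_0,\dots,v_t$ in this order, $t\ge1$. Let $V/\pi$ be obtained from $V$ by collapsing $v_0,\dots,v_t$ to one vertex $v$. Let $\Gamma_\pi$ be the set of arcs of $\Gamma$ of the forms $(x,y)$, $(x,v_0)$, $(v_t,y)$ with $x,y$ not on $\pi$, and let $\Gamma/\pi$ be its image, consisting of the arcs $(x,y)$, $(x,v)$, $(v,y)$.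 The map $\Gamma_\pi\to\Gamma/\pi$ is a bijection, under which arcs entering $v$ come from arcs entering the first vertex $v_0$, and arcs leaving $v$ come from arcs leaving the last vertex $v_t$.

\begin{lemma}[Contraction]\label{lem:contraction}
The bijection $\Gamma_\pi\to\Gamma/\pi$ induces an isomorphism $\operatorname{lk}_{\Omega(\Gamma)}(\pi)\cong\Omega(\Gamma/\pi)$. In particular $\operatorname{lk}_{\Omega_n}(\pi)\cong\Omega_{n-t}$.
\end{lemma}

\begin{proof}
Let $\tau$ be disjoint from $\pi$ with $\tau\cup\pi$ a linear forest. No arc of $\tau$ leaves $v_0,\dots,v_{t-1}$ or enters $v_1,\dots,v_t$, and $(v_t,v_0)\notin\tau$ because it would close a cycle. So $\tau\subset\Gamma_\pi$. Now let $\tau\subset\Gamma_\pi$ be arbitrary, with image $\bar\tau$. The number of arcs of $\bar\tau$ entering $v$ is the number of arcs of $\tau$ entering $v_0$, the number leaving $v$ is the number leaving $v_t$, and the degrees at the other vertices are unchanged. So the degree conditions for $\tau\cup\pi$ and $\bar\tau$ are equivalent. A directed cycle in $\tau\cup\pi$ that meets $\pi$ must enter it at $v_0$ and leave it at $v_t$, so it contains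 $\pi$ and collapses to a directed cycle of $\bar\tau$ through $v$; conversely, a cycle of $\bar\tau$ through $v$ expands to a cycle of $\tau\cup\pi$. Cycles that avoid $\pi$ correspond to cycles that avoid $v$. If $\Gamma$ is the set of all arcs on $[n]$, then $\Gamma/\pi$ is the set of all arcs on $n-t$ points.
\end{proof}

\section{Finite generation by hand}\label{sec:degree1}

The relation between $\Omega_n$ and $K_n$ is already visible for finite generation, where it needs no topology beyond edge paths.

\begin{proposition}\label{prop:degree1}
If $\Omega_n$ is connected, then $K_n$ is generated by the subgroups $K_T$ with $|T|=2$, and so it is finitely generated. The group $K_3$ is not finitely generated.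
\end{proposition}

\begin{proof}
Fix an arc $a_0$ and put $x=\delta_{a_0}$. The powers of $x$ form a transversal for $K_n$ in $A_n$, so by Schreier's lemma $K_n$ is generated by the elements
\[
x^k\delta_bx^{-k-1}=\bigl(x^k\delta_b^{-k}\bigr)\bigl(x^{k+1}\delta_b^{-k-1}\bigr)^{-1}\qquad(k\in\mathbb{Z},\ b\ \text{an arc}).
\]
Let $a_0,a_1,\dots,a_p=b$ be an edge path in $\Omega_n$. Then
\[
x^k\delta_b^{-k}=\prod_{i=0}^{p-1}\delta_{a_i}^k\delta_{a_{i+1}}^{-k},
\]
and the $i$-th factor lies in $K_{\{a_i,a_{i+1}\}}$. There are finitely many two-arc forests $T$, and each $K_T$ is finitely generated by Lemma~\ref{lem:parabolic}.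

For $n=3$, send the three generators of $A_3$ on one triangle of $\Omega_3$ to $x$ and the three on the other triangle to $y$ in the free group $F(x,y)$, with $\delta_{1,2}\mapsto x$. Every relation of $A_3$ is a braid relation between two generators on the same triangle, so this is a homomorphism $r$. It has the section $x\mapsto\delta_{1,2}$, $y\mapsto\delta_{2,1}$, and both maps preserve length. So $r$ maps $K_3$ onto the kernel of $F(x,y)\to\mathbb{Z}$, $x,y\mapsto1$. This kernel is the fundamental group of the graph with vertex set $\mathbb{Z}$ and two edges from $k$ to $k+1$ for each $k$, which is free of infinite rank.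
\end{proof}

Since $\Omega_n$ is connected for $n\ge4$ (Lemma~\ref{lem:connected}), this recovers the fact that $VB_n'$ is finitely generated exactly when $n\ge4$. The proof has two ingredients. Locally, the infinite family $\delta_a^k\delta_b^{-k}$, $k\in\mathbb{Z}$, is absorbed by the finitely generated group $K_{\{a,b\}}$ when $a$ and $b$ are compatible. Globally, the connectivity of $\Omega_n$ reduces arbitrary pairs to compatible ones. For finite presentability the local ingredient is again Lemma~\ref{lem:parabolic}, the global one is simple connectivity of $\Omega_n$, and the two are combined by a group action.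

\section{The coset complex}\label{sec:coset}

Write $A=A_n$ and $K=K_n$. We use the following theorem of Brown \cite{Brown84}: \emph{a group that acts cellularly on a simply connected CW complex, with finitely many orbits of cells of dimension $\le2$, finitely presented vertex stabilizers and finitely generated edge stabilizers, is finitely presented.} We need a simply connected complex on which $K$ acts with finitely many orbits and with stabilizers conjugate to the groups $K_T$. The natural candidate has the cosets $gA_T$ as vertices. The empty forest must be left out: $K$ has infinitely many orbits on $A/A_\emptyset=A$, indexed by the value of $\chi$, whereas $K$ is transitive on $A/A_T$ as soon as $\chi(A_T)=\mathbb{Z}$.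

The \emph{order complex} of a poset is the simplicial complex of its finite chains. Let $D^+$ be the order complex of the poset of pairs $(gA_T,T)$, with $g\in A$ and $T$ a nonempty linear forest on $[n]$, where
\[
(gA_T,T)\le(g'A_{T'},T')\iff T\subset T'\ \text{and}\ gA_T\subset g'A_{T'} .
\]
The group $A$ acts on $D^+$ by left multiplication. Put $v_T=(A_T,T)$, and let $Y\subset D^+$ be the subcomplex spanned by the $v_T$. It is the order complex of the poset of nonempty linear forests, that is, the barycentric subdivision of $\Omega_n$. In a chain $(g_0A_{T_0},T_0)<\dots<(g_pA_{T_p},T_p)$ each coset $g_iA_{T_i}$ contains $g_0$, so the chain is $g_0\cdot(v_{T_0}<\dots<v_{T_p})$. Hence $D^+=\bigcup_ggY$. The stabilizer of this simplex is $g_0A_{T_0}g_0^{-1}$, and it fixes the simplex pointwise because $A_{T_0}\subset A_{T_i}$. The map $(gA_T,T)\mapsto v_T$ is an $A$-invariant retraction $D^+\to Y$, so every $A$-orbit of points meets $Y$ exactly once.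

\begin{lemma}\label{lem:orbits}
The group $K$ has finitely many orbits of simplices in $D^+$, and each stabilizer is conjugate to some $K_T$ with $T\ne\emptyset$ and fixes its simplex pointwise.
\end{lemma}

\begin{proof}
Let $g\Delta$ be a simplex, with $\Delta=(v_{T_0}<\dots<v_{T_p})$ in $Y$. By Lemma~\ref{lem:parabolic}(b) there is $a\in A_{T_0}$ with $\chi(a)=\chi(g)$. Then $h=ga^{-1}\in K$ and $g\Delta=h\Delta$. So every simplex is a $K$-translate of a simplex of the finite complex $Y$, and the stabilizer of $h\Delta$ in $K$ is $K\cap hA_{T_0}h^{-1}=hK_{T_0}h^{-1}$.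
\end{proof}

The next lemma rests on the fact that every defining relation of $A$ already holds in the stabilizer of a vertex of $Y$. This allows us to lift the action of $A$ to the universal cover of $D^+$.

\begin{lemma}\label{lem:Dsimply}
If $\Omega_n$ is simply connected, then $D^+$ is simply connected.
\end{lemma}

\begin{proof}
The complex $Y$ is connected, and $\delta_aY\cap Y$ contains $v_{\{a\}}$ for every arc $a$. Since the $\delta_a$ generate $A$ and the translates of $Y$ cover $D^+$, the complex $D^+$ is connected.

Let $p\colon\tilde D\to D^+$ be the universal cover. Let $\tilde G$ be the group of pairs $(g,f)$, where $g\in A$ and $f$ is a homeomorphism of $\tilde D$ with $pf=gp$; it acts on $\tilde D$ through $f$. Since $Y$ is simply connected, the inclusion $Y\to D^+$ lifts to $\tilde D$. Fix a lift $y\mapsto\tilde y$, with image $\tilde Y$.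

\emph{Lifting the stabilizers.} An element $g\in A_T$ fixes $v_T$, so it has a unique lift $\lambda_T(g)\in\tilde G$ that fixes $\tilde v_T$. By uniqueness, $\lambda_T\colon A_T\to\tilde G$ is a homomorphism. Let $\Delta$ be a simplex of $Y$ with least vertex $v_T$, and let $g\in A_T$. As $g$ fixes $\Delta$ pointwise, $\lambda_T(g)$ restricted to $\tilde\Delta\subset\tilde Y$ and the identity of $\tilde\Delta$ are two lifts of $p|_{\tilde\Delta}$ that agree at $\tilde v_T$. Hence
\begin{equation}\label{eq:fix}
\lambda_T(g)\ \text{fixes}\ \tilde\Delta\ \text{pointwise}.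
\end{equation}
Applied to the edge $v_T<v_{T'}$, this shows that $\lambda_T(g)$ fixes $\tilde v_{T'}$, so $\lambda_{T'}|_{A_T}=\lambda_T$ whenever $T\subset T'$.

\emph{Lifting the action of $A$.} Put $\lambda(\delta_a)=\lambda_{\{a\}}(\delta_a)$. A defining relation of $A$ involves the two arcs of a linear forest $\{a,b\}$. It holds for $\lambda(\delta_a)$ and $\lambda(\delta_b)$, because these are the images of $\delta_a$ and $\delta_b$ under the homomorphism $\lambda_{\{a,b\}}$. So $\lambda$ extends to a homomorphism $\lambda\colon A\to\tilde G$, and $\lambda(g)$ is a lift of $g$. Moreover $\lambda|_{A_T}=\lambda_T$, since the two agree on the generators of $A_T$.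

\emph{A section of $p$.} Define $s\colon D^+\to\tilde D$ by $s(gy)=\lambda(g)\tilde y$ for $g\in A$, $y\in Y$. Suppose $gy=g'y'$. Then $y=y'$, and $h=g^{-1}g'$ fixes $y$. Let $\Delta$ be the simplex of $Y$ that contains $y$ in its interior, with least vertex $v_T$. Then $h$ stabilizes $\Delta$, so $h\in A_T$, and $\lambda(h)=\lambda_T(h)$ fixes $\tilde y$ by \eqref{eq:fix}. So $s$ is well defined. It is continuous on each closed simplex, hence continuous, and $ps=\mathrm{id}$. The image of a continuous section of a covering map is open and closed. As $\tilde D$ is connected, $s$ is onto, and $p$ is a homeomorphism.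
\end{proof}

\begin{proposition}\label{prop:fp}
If $\Omega_n$ is simply connected, then $VB_n'$ is finitely presented.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:Dsimply}, \ref{lem:orbits} and \ref{lem:parabolic}(b), the action of $K$ on $D^+$ satisfies the hypotheses of Brown's theorem. So $K$ is finitely presented, and Lemma~\ref{lem:finiteindex} applies.
\end{proof}

\section{Simple connectivity of $\Omega_n$ for $n\ge5$}\label{sec:simply}

We build $\Omega_n$ from a contractible complex by attaching contractible pieces along sufficiently connected subcomplexes. The argument is written for arbitrary connectivity, since Section~\ref{sec:higher} uses it again. We use the standard fact that if $X$ is $k$-connected and $X'$ is $l$-connected, with $k,l\ge-2$, then the join $X*X'$ is $(k+l+2)$-connected.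

\begin{lemma}[Gluing]\label{lem:gluing}
Let $k\ge0$, and let a CW complex $X$ be a union of subcomplexes $X=X_0\cup\bigcup_\alpha C_\alpha$. Suppose that each $C_\alpha$ is contractible, that $C_\alpha\cap C_\beta\subset X_0$ for $\alpha\ne\beta$, and that each $C_\alpha\cap X_0$ is $(k-1)$-connected. If $X_0$ is $k$-connected, so is $X$.
\end{lemma}

\begin{proof}
Put $L_\alpha=C_\alpha\cap X_0$. Since $C_\alpha$ is contractible and $L_\alpha$ is $(k-1)$-connected, the long exact homotopy sequence shows that the pair $(C_\alpha,L_\alpha)$ is $k$-connected. Hence it is homotopy equivalent relative to $L_\alpha$ to a pair obtained from $L_\alpha$ by attaching cells of dimension $>k$ only \cite[Cor.~4.16]{Hatcher}. The $C_\alpha$ meet each other only inside $X_0$, so these equivalences fit together: $X$ is homotopy equivalent relative to $X_0$ to a complex obtained from $X_0$ by attaching cells of dimension $>k$. Such cells do not create homotopy groups in degrees $\le k$.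
\end{proof}

Most of our applications have the following form.

\begin{lemma}[Removing vertices]\label{lem:remove}
Let $k\ge0$, let $X$ be a simplicial complex, and let $B$ be a set of vertices of $X$, no two of which span an edge. Let $X_0$ be the subcomplex of simplices with no vertex in $B$. If $X_0$ is $k$-connected and $\operatorname{lk}_X(b)$ is $(k-1)$-connected for each $b\in B$, then $X$ is $k$-connected.
\end{lemma}

\begin{proof}
We have $X=X_0\cup\bigcup_{b\in B}\operatorname{st}_X(b)$. A simplex of $\operatorname{st}_X(b)$ has no vertex in $B$ other than $b$. So $\operatorname{st}_X(b)\cap X_0=\operatorname{lk}_X(b)$, and a simplex in the stars of two distinct elements of $B$ has no vertex in $B$. Apply Lemma~\ref{lem:gluing}.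
\end{proof}

If $X=\Omega(\Gamma)$ and $B\subset\Gamma$ consists of arcs that all leave one vertex, or all enter one vertex, then $B$ satisfies the hypothesis, $X_0=\Omega(\Gamma\setminus B)$, and the links are given by Lemma~\ref{lem:contraction}.

Once some arcs have been removed, the links are no longer copies of $\Omega_m$: certain vertices may no longer be left by an arc. For disjoint sets $P$ and $R$ with $|P|=a\ge0$ and $|R|=r\ge1$, let $Z(a,r)$ be the complex of nonempty linear forests on $P\sqcup R$ all of whose arcs leave an element of $P$. We call the elements of $P$ \emph{free vertices} and those of $R$ \emph{sinks}. For $a\ge1$, $R=\{w\}$ and a chosen $v\in P$, let $Z^\flat(a)\subset Z(a,1)$ be the subcomplex of forests that do not contain the arc $(v,w)$.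

\begin{proposition}\label{prop:decomp}
Let $n\ge4$ and $k\ge0$. Suppose that the complexes
\[
\Omega_{n-1},\qquad Z(n-2,1),\qquad Z^\flat(n-2),\qquad S^{t-2}*\Omega_{n-1-t}\quad(2\le t\le n-1)
\]
are $(k-1)$-connected. Then $\Omega_n$ is $k$-connected.
\end{proposition}

\begin{proof}
Let $e=(1,2)$. We compare $\Omega_n$ with the star of $e$. A forest fails to lie in this star for one of two reasons: it contains an arc incompatible with $e$, or adding $e$ closes a cycle of length $\ge3$. The arcs incompatible with $e$ are $(1,j)$ for $j\ge3$, the arc $(2,1)$, and $(i,2)$ for $i\ge3$. We remove these three groups in turn. Let $\Gamma_0$ be the set of all arcs on $[n]$, and put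
\[
\Gamma_1=\Gamma_0\setminus\{(1,j):j\ge3\},\qquad \Gamma_2=\Gamma_1\setminus\{(2,1)\},\qquad \Gamma_3=\Gamma_2\setminus\{(i,2):i\ge3\},
\]
and $X_i=\Omega(\Gamma_i)$. In each step the removed arcs are pairwise incompatible. We identify their links with Lemma~\ref{lem:contraction}, writing $v$ for the contracted vertex.

\emph{From $X_1$ to $X_0=\Omega_n$.} The link of $(1,j)$ in $X_0$ is isomorphic to $\Omega_{n-1}$.

\emph{From $X_2$ to $X_1$.} Contract $(2,1)$. Arcs leaving $v$ come from arcs $(1,y)$ with $y\ge3$, and none of these is in $\Gamma_1$. All arcs $(x,2)$ and $(x,y)$ with $x,y\ge3$ are in $\Gamma_1$. So $v$ is a sink, the other $n-2$ vertices are free, and the link of $(2,1)$ in $X_1$ is isomorphic to $Z(n-2,1)$.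

\emph{From $X_3$ to $X_2$.} Contract $(i,2)$, $i\ge3$. The only arc of $\Gamma_2$ leaving $1$ is $e$, which enters $2$ and is discarded in the contraction; so $1$ is a sink. Among the arcs not leaving $1$, only $(2,1)$ is missing from $\Gamma_2$, and it corresponds to $(v,1)$. So the link of $(i,2)$ in $X_2$ is isomorphic to $Z^\flat(n-2)$.

By three applications of Lemma~\ref{lem:remove}, it remains to show that $X_3$ is $k$-connected.

\emph{The complex $X_3$.} In $\Gamma_3$, the arc $e$ is the only one leaving $1$ and the only one entering $2$. So for a simplex $\sigma$ of $X_3$, the set $\sigma\cup\{e\}$ satisfies the degree conditions, and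
\begin{equation}\label{eq:star}
\sigma\in\operatorname{st}_{X_3}(e)\iff\sigma\ \text{contains no directed path from}\ 2\ \text{to}\ 1 .
\end{equation}
A linear forest contains at most one such path $\pi$, and $\pi$ has $t\ge2$ arcs because $(2,1)\notin\Gamma_3$. Therefore
\[
X_3=\operatorname{st}_{X_3}(e)\cup\bigcup_\pi\operatorname{st}_{X_3}(\pi),
\]
where $\pi$ runs over the directed paths from $2$ to $1$ with $t$ arcs, $2\le t\le n-1$, regarded as $(t-1)$-simplices. When $\pi$ is contracted, no arc enters or leaves $v$, since $\Gamma_3$ has no arc $(x,2)$ or $(1,y)$ with $x,y\ge3$. So $\operatorname{st}_{X_3}(\pi)=\pi*G_\pi$, where $G_\pi\cong\Omega_{n-1-t}$ is the complex of forests on the $n-1-t$ vertices not on $\pi$. Let $\sigma$ be a simplex of $\pi*G_\pi$. The only path from $2$ to $1$ in the forest $\sigma\cup\pi$ is $\pi$, so by \eqref{eq:star} $\sigma$ lies in the star of $e$ if and only if $\pi\not\subset\sigma$. Hence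
\[
(\pi*G_\pi)\cap\operatorname{st}_{X_3}(e)=\partial\pi*G_\pi\cong S^{t-2}*\Omega_{n-1-t}.
\]
If $\sigma$ also lies in $\operatorname{st}_{X_3}(\pi')$ with $\pi'\ne\pi$, then $\pi\not\subset\sigma$, because the forest $\sigma\cup\pi'$ cannot contain two paths from $2$ to $1$; so $\sigma$ lies in the star of $e$. Lemma~\ref{lem:gluing}, with the contractible complex $\operatorname{st}_{X_3}(e)$ as the starting piece, shows that $X_3$ is $k$-connected.
\end{proof}

\begin{lemma}\label{lem:connected}
For $m\ge4$, the complexes $Z^\flat(m-1)$, $Z(m-1,1)$ and $\Omega_m$ are connected.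
\end{lemma}

\begin{proof}
Take the vertex set $[m]$, with sink $1$ and forbidden arc $(2,1)$. We connect every vertex of $Z^\flat(m-1)$ to $(3,1)$. An arc $(i,j)$ with $i,j\ge2$ and $i\ne3$ is compatible with $(3,1)$: the two are consecutive if $j=3$ and disjoint otherwise. An arc $(3,j)$ with $j\ge2$ is compatible with $(j,l)$ for any $l\in\{2,\dots,m\}\setminus\{3,j\}$, such an $l$ exists because $m\ge4$, and $(j,l)$ is of the previous kind. An arc $(i,1)$ with $i\ge4$ is compatible with $(2,3)$, which is of the first kind. So $Z^\flat(m-1)$ is connected. The complex $Z(m-1,1)$ has one more vertex, $(2,1)$, which is compatible with $(3,4)$. The complex $\Omega_m$ has the further vertices $(1,j)$, and each is compatible with an arc $(k,l)$ with $k,l\notin\{1,j\}$, which is a vertex of $Z(m-1,1)$.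
\end{proof}

\begin{corollary}\label{cor:simply}
The complex $\Omega_n$ is simply connected for $n\ge5$.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:decomp} with $k=1$. The first three complexes are connected by Lemma~\ref{lem:connected} with $m=n-1\ge4$. For $t\ge3$ the sphere $S^{t-2}$ is connected, hence so is its join with any complex. For $t=2$ the join is the suspension of $\Omega_{n-3}$, which is nonempty because $n-3\ge2$.
\end{proof}

Corollary~\ref{cor:simply} and Proposition~\ref{prop:fp} prove Theorem~\ref{thm:A} for $n\ge5$. The hypothesis $n\ge5$ entered twice, and both uses fail for $n=4$: the link $\Omega_3$ is disconnected, and for $\pi=\{(2,3),(3,1)\}$ the complex $G_\pi$ is empty, so the edge $\pi$ is attached to the star of $e$ along its two endpoints and creates a loop.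

\section{Four strands}\label{sec:four}

The loop just found is the hollow triangle $\Lambda\subset\Omega_4$ with vertices $(1,2),(2,3),(3,1)$. In $\Omega_n$ with $n\ge5$ it is coned off by the arc $(4,5)$. For $n=4$ it is a retract of $\Omega_4$: send an arc $(i,j)$ to the vertex of $\Lambda$ whose underlying pair lies in the same perfect matching of $\{1,2,3,4\}$ as $\{i,j\}$. A triangle $\{(i,j),(j,k),(k,l)\}$ of $\Omega_4$ goes to an edge of $\Lambda$, since $\{i,j\}$ and $\{k,l\}$ lie in one matching. The same rule defines a retraction of groups.

Let
\[
E=\langle a,b,c\mid aba=bab,\ bcb=cbc,\ cac=aca\rangle ,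
\]
let $\chi_E\colon E\to\mathbb{Z}$ send $a,b,c$ to $1$, and let $Q=\ker\chi_E$.

\begin{lemma}\label{lem:retract}
The group $Q$ is a retract of $K_4$.
\end{lemma}

\begin{proof}
Define $r\colon A_4\to E$ by sending $\delta_{i,j}$ to $a$, $b$ or $c$ according as $\{i,j\}$ belongs to the perfect matching $12|34$, $13|24$ or $14|23$. If $i,j,k,l$ are distinct, then $\delta_{i,j}$ and $\delta_{k,l}$ have the same image, so the images commute. If $i,j,k$ are distinct, then $\{i,j\}$ and $\{j,k\}$ belong to different matchings, and any two of $a,b,c$ satisfy the braid relation. So $r$ is a homomorphism. Define $s\colon E\to A_4$ by $a\mapsto\delta_{1,2}$, $c\mapsto\delta_{2,3}$, $b\mapsto\delta_{3,1}$. Any two of the arcs $(1,2),(2,3),(3,1)$ are consecutive, so $s$ is a homomorphism. We have $rs=\mathrm{id}$, $\chi_Er=\chi$ and $\chi s=\chi_E$, so $r$ and $s$ restrict to $K_4$ and $Q$.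
\end{proof}

To compute the homology of $Q$ we need a $K(E,1)$. Recall that an \emph{Artin group} is given by a finite set $S$ and labels $m_{x,y}=m_{y,x}\in\{2,3,\dots,\infty\}$ for distinct $x,y\in S$. Its generators are the elements of $S$, and for each pair with $m_{x,y}<\infty$ there is a relation $xyx\cdots=yxy\cdots$ with $m_{x,y}$ letters on each side. Adding the relations $x^2=1$ gives the \emph{Coxeter group} $W$. A subset $T\subset S$ is \emph{spherical} if it generates a finite subgroup $W_T$ of $W$. Generators arranged in a path of $k$ nodes, with label $3$ for neighbors and $2$ otherwise, define \emph{type $A_k$}: the Artin group is $B_{k+1}$ and the Coxeter group is $S_{k+1}$. Generators arranged in a cycle of $k+1\ge3$ nodes define \emph{type $\tilde A_k$}, whose Coxeter group is infinite. The \emph{Salvetti complex} of an Artin group is a finite CW complex with one cell of dimension $|T|$ for each spherical subset $T$, whose $2$-skeleton is the presentation complex. The \emph{$K(\pi,1)$ conjecture}, in one of its equivalent forms, asserts that it is aspherical.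

The group $E$ is the Artin group of type $\tilde A_2$. Its spherical subsets have at most two elements, so its Salvetti complex is the presentation complex $\mathcal{P}$ (see also \cite{CDfinite}). The $K(\pi,1)$ conjecture holds for Artin groups whose spherical subsets have at most two elements \cite{CD}, and for type $\tilde A_k$ also by \cite{Okonek}. Hence $\mathcal{P}$ is aspherical.

\begin{lemma}\label{lem:H2Q}
We have $H_2(Q;\mathbb{Z})\cong\mathbb{Z}[t^{\pm1}]$, which is not a finitely generated abelian group.
\end{lemma}

\begin{proof}
The infinite cyclic cover $\hat{\mathcal{P}}$ of $\mathcal{P}$ corresponding to $Q$ is a $2$-dimensional $K(Q,1)$, so $H_2(Q;\mathbb{Z})$ is the kernel of $\partial_2$ in its cellular chain complex. Let $t$ be the deck transformation induced by a generator of $E$. The chain groups are free $\mathbb{Z}[t^{\pm1}]$-modules. As a basis in degree $1$ take the lifts $a,b,c$ of the three edges that start at a base vertex, and in degree $2$ the lifts $R_{ab},R_{bc},R_{ca}$ of the three $2$-cells based at that vertex. The path $aba$ from the base vertex is the chain $a+tb+t^2a$, and the path $bab$ is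 $b+ta+t^2b$. So $\partial_2R_{ab}=(1-t+t^2)(a-b)$, and likewise for the other two cells. Therefore
\[
\partial_2(xR_{ab}+yR_{bc}+zR_{ca})=(1-t+t^2)\bigl((x-z)a+(y-x)b+(z-y)c\bigr),
\]
which vanishes if and only if $x=y=z$. The kernel is the free module on $R_{ab}+R_{bc}+R_{ca}$.
\end{proof}

The generator $R_{ab}+R_{bc}+R_{ca}$ is the fundamental cycle of the hollow triangle $\Lambda$, raised by one degree. Section~\ref{sec:homology} explains this shift in general.

\begin{proposition}\label{prop:four}
The group $VB_4'$ is not of type $FP_2$. In particular it is not finitely presented.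
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:retract}, the map $H_2(K_4;\mathbb{Z})\to H_2(Q;\mathbb{Z})$ induced by $r$ is onto. By Lemma~\ref{lem:H2Q}, the group $H_2(K_4;\mathbb{Z})$ is not finitely generated, so $K_4$ is not of type $FP_2$ by (F4). Apply Lemma~\ref{lem:finiteindex} and (F1).
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{The homological criterion}\label{sec:homology}

In this section we prove part (1) of Theorem~\ref{thm:B}. Let $n\ge3$, $A=A_n$, $K=K_n$. Lemma~\ref{lem:Dsimply} passed from $\Omega_n$ to $D^+$ using only the presentation of $A$. In higher degrees the presentation is not enough, and we use instead that $D^+$ becomes contractible once the empty forest is put back.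

Let $D$ be defined like $D^+$, but with $T=\emptyset$ allowed. The new vertices $(\{g\},\emptyset)$, $g\in A$, are minimal elements of the poset, and the elements above $(\{g\},\emptyset)$ are the $gv_T$ with $T\ne\emptyset$. So $D$ is obtained from $D^+$ by attaching, for each $g\in A$, a cone over $gY$. Writing $CY$ for the cone over $Y$, we obtain an isomorphism of complexes of $\mathbb{Z}A$-modules
\begin{equation}\label{eq:relative}
C_*(D,D^+)\cong\mathbb{Z}A\otimes_{\mathbb{Z}}C_*(CY,Y),
\end{equation}
and $H_i(CY,Y;M)\cong\tilde H_{i-1}(\Omega_n;M)$ for every abelian group $M$.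

\begin{proposition}\label{prop:contractible}
The complex $D$ is contractible.
\end{proposition}

\begin{proof}
The group $A$ is the Artin group on the set of arcs with label $2$ for disjoint arcs, $3$ for consecutive arcs and $\infty$ for incompatible arcs. A set of arcs with no pair labeled $\infty$ has at most one arc leaving and at most one arc entering each vertex and contains no arc together with its reverse. So it is a disjoint union of directed paths and directed cycles of length $\ge3$, and it defines a product of Artin groups of types $A_k$ and $\tilde A_k$. It is spherical if and only if no cycle occurs. A set with a pair labeled $\infty$ is not spherical, since such a pair generates an infinite dihedral group in $W$. Thus the spherical subsets are exactly the linear forests.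

The $K(\pi,1)$ conjecture holds for type $A_k$ \cite{Deligne} and for type $\tilde A_k$ \cite{Okonek}, hence for products of these. It holds for an Artin group if it holds for all standard parabolic subgroups defined by subsets with no label $\infty$ \cite{ES,GP}; in \cite{GP} this is applied to virtual braid groups. So it holds for $A$. By \cite{CD}, this is equivalent to the contractibility of the order complex of the cosets $gA_T$, with $T$ spherical and $T=\emptyset$ included, ordered by inclusion. This poset is the one that defines $D$. Indeed, $gA_T\subset g'A_{T'}$ gives $A_T\subset A_{T'}$, hence $W_T\subset W_{T'}$, and a Coxeter generator lies in $W_{T'}$ only if it belongs to $T'$; so $T\subset T'$ is automatic.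
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1), sufficiency]
Suppose $\tilde H_j(\Omega_n;\mathbb{Z})=0$ for $j\le m-1$. By Proposition~\ref{prop:contractible} and \eqref{eq:relative},
\[
\tilde H_j(D^+)\cong H_{j+1}(D,D^+)\cong\bigoplus_{g\in A}\tilde H_j(\Omega_n)=0\qquad(j\le m-1).
\]
By \cite[Prop.~1.1]{Brown87}, a group is of type $FP_m$ if it acts cellularly on a CW complex whose reduced homology vanishes in degrees $\le m-1$, with finitely many orbits of cells of dimension $\le m$ and with the stabilizer of each $p$-cell of type $FP_{m-p}$. By Lemmas~\ref{lem:orbits} and \ref{lem:parabolic}(b) this applies to the action of $K$ on $D^+$. So $K$ is of type $FP_m$, and so is $VB_n'$ by Lemma~\ref{lem:finiteindex}.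
\end{proof}

For the converse we must detect the homology of $\Omega_n$ in the homology of $K$. The stabilizers $K_T$ also contribute to the homology of $K$, but only finite-dimensional pieces. Passing to coefficients in a field of rational functions removes these pieces. Let $F$ be a field. If $\chi\colon G\to\mathbb{Z}$ is a homomorphism, let $g\in G$ act on $F[t^{\pm1}]$ and on $F(t)$ as multiplication by $t^{\chi(g)}$.

\begin{lemma}\label{lem:localize}
Let $\chi\colon G\to\mathbb{Z}$ be onto with kernel $N$. If $H_i(N;F)$ is finite-dimensional, then $H_i(G;F(t))=0$.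
\end{lemma}

\begin{proof}
The module $F[t^{\pm1}]=F[G/N]$ is induced from the trivial $N$-module $F$, so Shapiro's lemma gives $H_i(G;F[t^{\pm1}])\cong H_i(N;F)$. The field $F(t)$ is a localization of $F[t^{\pm1}]$, hence flat, so
\[
H_i(G;F(t))\cong F(t)\otimes_{F[t^{\pm1}]}H_i(G;F[t^{\pm1}]).
\]
An $F[t^{\pm1}]$-module of finite dimension over $F$ is annihilated by the characteristic polynomial of $t$, which is invertible in $F(t)$. So the tensor product vanishes.
\end{proof}

\begin{lemma}\label{lem:shift}
For every field $F$ and all $i\ge0$ we have $H_i(A;F(t))\cong\tilde H_{i-1}(\Omega_n;F(t))$.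
\end{lemma}

\begin{proof}
Put $M=F(t)$. For a complex $C_*$ of $\mathbb{Z}A$-modules, the equivariant homology $H^A_*(C_*;M)$ is the homology of $(P_*\otimes_{\mathbb{Z}}C_*)\otimes_{\mathbb{Z}A}M$, where $P_*$ is a free resolution of $\mathbb{Z}$ over $\mathbb{Z}A$. We apply this to the chain complexes of $D$, $D^+$ and $(D,D^+)$, whose equivariant homology groups form a long exact sequence.

Since $D$ is contractible, $H^A_i(D;M)\cong H_i(A;M)$.

Filtering $D^+$ by skeleta gives a spectral sequence converging to $H^A_*(D^+;M)$ with
\[
E^1_{p,q}=\bigoplus_{\Delta}H_q(A_\Delta;M),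
\]
where $\Delta$ runs over representatives of the $A$-orbits of $p$-simplices and $A_\Delta$ is the stabilizer. No orientation twist occurs, because stabilizers fix simplices pointwise. Take the simplices of $Y$ as representatives. Then $A_\Delta=A_T$ for some $T\ne\emptyset$. By Lemma~\ref{lem:parabolic}(b), $\chi|_{A_T}$ is onto with kernel $K_T$ of type $F_\infty$, so $H_q(A_T;M)=0$ for all $q$ by (F4) and Lemma~\ref{lem:localize}. Hence $H^A_*(D^+;M)=0$.

By \eqref{eq:relative}, $C_*(D,D^+)$ is a complex of free $\mathbb{Z}A$-modules, so $H^A_i(D,D^+;M)$ is the homology of $C_*(D,D^+)\otimes_{\mathbb{Z}A}M\cong C_*(CY,Y)\otimes_{\mathbb{Z}}M$, which is $\tilde H_{i-1}(\Omega_n;M)$. The long exact sequence gives $H^A_i(D;M)\cong H^A_i(D,D^+;M)$.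
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1), necessity]
Suppose that $VB_n'$, hence $K$, is of type $FP_m$, and that $\tilde H_j(\Omega_n;\mathbb{Z})\ne0$ for some $j\le m-1$. This is a nonzero finitely generated abelian group, so its tensor product with $F=\mathbb{F}_p$ is nonzero for some prime $p$. By the universal coefficient theorem $\tilde H_j(\Omega_n;F)\ne0$, hence $\tilde H_j(\Omega_n;F(t))\ne0$, and $H_{j+1}(A;F(t))\ne0$ by Lemma~\ref{lem:shift}. On the other hand $j+1\le m$, so $H_{j+1}(K;F)$ is finite-dimensional by (F4), and $H_{j+1}(A;F(t))=0$ by Lemma~\ref{lem:localize}. This is a contradiction.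

The last sentence of part (1) follows from Theorem~\ref{thm:A} and (F1).
\end{proof}

\section{Higher connectivity and upper bounds}\label{sec:higher}

To iterate Proposition~\ref{prop:decomp} we need the higher connectivity of $Z(a,1)$ and $Z^\flat(a)$. An induction on these complexes produces links with more sinks, so we treat the whole family $Z(a,r)$. We record what contraction does to it. Contracting an arc $(x,y)$ gives a vertex that is free if $y$ is free and a sink if $y$ is a sink; in both cases the number of free vertices drops by one and the number of sinks is unchanged. So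
\begin{equation}\label{eq:linkZ}
\operatorname{lk}_{Z(a,r)}(x,y)\cong Z(a-1,r).
\end{equation}

We also use the Nerve Lemma \cite[Thm.~10.6]{Bjorner}. Let a simplicial complex $U$ be a union of subcomplexes $S_q$, $q\in R$. The \emph{nerve} is the simplicial complex of finite subsets of $R$ for which the corresponding $S_q$ have nonempty intersection. If every nonempty intersection of $s$ of the $S_q$ is $(k-s+1)$-connected, for all $s\ge1$, then $U$ is $k$-connected if and only if the nerve is.

\begin{lemma}\label{lem:Z}
The complex $Z(a,r)$ is $f(a,r)$-connected, where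
\[
f(a,r)=\min\Bigl\{a,\Bigl\lfloor\frac{2a+r}{3}\Bigr\rfloor\Bigr\}-2 .
\]
\end{lemma}

\begin{proof}
We use induction on $a$, for all $r\ge1$ at once. For $a=0$ the claim is void. For $a\ge1$ the complex is nonempty, which settles $a=1$, where $f\le-1$. Let $a\ge2$ and $k=f(a,r)$; we may assume $k\ge0$. Fix $p\in P$.

\emph{Case $r\le a-1$.} Here $(2a+r)/3<a$, so $k=\lfloor\frac{2a+r}{3}\rfloor-2\le a-3$. As in Proposition~\ref{prop:decomp} we aim at a cone, now with apex an arc into a sink, which can never close a cycle. Fix $q\in R$ and put $e=(p,q)$. Let $U_1\subset Z(a,r)$ consist of the forests with no arc $(p,j)$, $j\ne q$, and let $U_0\subset U_1$ consist of those with no arc $(i,q)$, $i\ne p$. Adding $e$ to a forest in $U_0$ respects the degree conditions and creates no cycle, since no arc leaves $q$. So $U_0$ is a cone with apex $e$.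

The complex $U_0$ is obtained from $U_1$ by removing the arcs $(i,q)$, $i\in P\setminus\{p\}$. Contract $(i,q)$. The new vertex is a sink. So is $p$, because the only arc leaving $p$ in $U_1$ is $e$, which enters $q$ and is discarded. The free vertices are those of $P\setminus\{p,i\}$. So the link of $(i,q)$ in $U_1$ is isomorphic to $Z(a-2,r+1)$, and
\[
f(a-2,r+1)=\min\Bigl\{a-2,\Bigl\lfloor\frac{2a+r}{3}\Bigr\rfloor-1\Bigr\}-2=\min\{a-4,\,k-1\}=k-1,
\]
because $k\le a-3$. By induction and Lemma~\ref{lem:remove}, $U_1$ is $k$-connected.

The complex $U_1$ is obtained from $Z(a,r)$ by removing the arcs $(p,j)$, $j\ne p,q$, whose links are $Z(a-1,r)$ by \eqref{eq:linkZ}. We have $f(a-1,r)=\min\{a-3,\lfloor\frac{2a+r-2}{3}\rfloor-2\}\ge k-1$, since $a-3\ge k$ and $\lfloor\frac{2a+r-2}{3}\rfloor\ge\lfloor\frac{2a+r}{3}\rfloor-1$. Lemma~\ref{lem:remove} gives the claim.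

\emph{Case $r\ge a$.} Here $k=a-2$. The previous argument falls short, because induction shows only that $Z(a-2,r+1)$ is $(a-4)$-connected and we would need $k-1=a-3$. We use all sinks at once instead. Let $U$ consist of the forests with no arc $(p,j)$, $j\in P$. It is obtained from $Z(a,r)$ by removing the arcs $(p,j)$, $j\in P\setminus\{p\}$, whose links $Z(a-1,r)$ are $(a-3)$-connected by induction, as $f(a-1,r)=a-3$ for $r\ge a-1$. By Lemma~\ref{lem:remove} it suffices to show that $U$ is $(a-2)$-connected.

For $q\in R$ let $S_q$ be the star of $(p,q)$ in $Z(a,r)$; it is contractible and contained in $U$. These stars cover $U$. Indeed, a forest in $U$ either contains some $(p,q)$ with $q\in R$, or has no arc leaving $p$. In the second case it has at most $a-1<r$ arcs, so some sink $q$ is entered by none of them, and $(p,q)$ can be added.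

Let $q_1,\dots,q_s\in R$ be distinct, $s\ge2$. A forest lies in all the $S_{q_i}$ if and only if it has no arc leaving $p$ and no arc entering any $q_i$. Then the $q_i$ are isolated and may be deleted, and $p$ is a sink, so $\bigcap_iS_{q_i}\cong Z(a-1,r-s+1)$. This complex is nonempty, since $a-1\ge1$ and $r-s+1\ge1$, so the nerve is the full simplex on $R$ and is contractible. It remains to see that $f(a-1,r-s+1)\ge k-s+1=a-1-s$, that is, that both $a-1$ and $\lfloor\frac{2(a-1)+r-s+1}{3}\rfloor$ are at least $a+1-s$. The first holds because $s\ge2$. For the second, $r\ge a$ gives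
\[
\frac{2(a-1)+r-s+1}{3}\ge\frac{3a-1-s}{3}=a+1-s+\frac{2s-4}{3}\ge a+1-s .
\]
By induction and the Nerve Lemma, $U$ is $(a-2)$-connected.
\end{proof}

\begin{lemma}\label{lem:Zflat}
For $a\ge1$, the complex $Z^\flat(a)$ is $\bigl(\lfloor\frac{2a}{3}\rfloor-2\bigr)$-connected.
\end{lemma}

\begin{proof}
We use induction on $a$. For $a=1$ the claim is void. Let $a\ge2$ and $k=\lfloor\frac{2a}{3}\rfloor-2$. Let $w$ be the sink and $(v,w)$ the forbidden arc. Fix $p\in P\setminus\{v\}$ and put $e=(p,w)$. The complex contains $e$, so we may assume $k\ge0$. Let $U_1\subset Z^\flat(a)$ consist of the forests with no arc $(p,j)$, $j\in P$, and let $U_0\subset U_1$ consist of those with no arc $(i,w)$, $i\ne p$. Since no arc leaves $w$, the complex $U_0$ is a cone with apex $e$.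

The complex $U_0$ is obtained from $U_1$ by removing the arcs $(i,w)$, $i\in P\setminus\{p,v\}$. When $(i,w)$ is contracted, all other arcs entering $w$ are discarded, so the exclusion of $(v,w)$ imposes nothing. The new vertex and $p$ are sinks, and the link of $(i,w)$ in $U_1$ is isomorphic to $Z(a-2,2)$. By Lemma~\ref{lem:Z} it is $\bigl(\min\{a-2,\lfloor\frac{2a-2}{3}\rfloor\}-2\bigr)$-connected. Both entries of the minimum are at least $\lfloor\frac{2a}{3}\rfloor-1$, the first because $2a/3<a$. So the link is $(k-1)$-connected, and $U_1$ is $k$-connected by Lemma~\ref{lem:remove}.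

The complex $U_1$ is obtained from $Z^\flat(a)$ by removing the arcs $(p,j)$, $j\in P\setminus\{p\}$. Contracting $(p,j)$ gives a free vertex $u$, and arcs leaving $u$ come from arcs leaving $j$. The forbidden arc stays $(v,w)$ if $j\ne v$ and becomes $(u,w)$ if $j=v$. So the link is isomorphic to $Z^\flat(a-1)$, which by induction is $\bigl(\lfloor\frac{2a-2}{3}\rfloor-2\bigr)$-connected, hence $(k-1)$-connected. Lemma~\ref{lem:remove} gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Put $\nu_n=\lfloor\frac{2n-7}{3}\rfloor$. We show by induction on $n\ge1$ that $\Omega_n$ is $\nu_n$-connected. For $n=1$ we have $\nu_1=-2$ and the claim is void; for $n=2,3$ we have $\nu_n=-1$ and $\Omega_n$ is nonempty. Let $n\ge4$ and $k=\nu_n\ge0$, so $k-1=\lfloor\frac{2n-10}{3}\rfloor$. We check the hypotheses of Proposition~\ref{prop:decomp}.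
\begin{itemize}
\item The complex $\Omega_{n-1}$ is $\lfloor\frac{2n-9}{3}\rfloor$-connected by induction.
\item By Lemma~\ref{lem:Z}, $Z(n-2,1)$ is $\min\{n-4,\lfloor\frac{2n-9}{3}\rfloor\}$-connected, and $n-4\ge\frac{2n-10}{3}$.
\item By Lemma~\ref{lem:Zflat}, $Z^\flat(n-2)$ is $\bigl(\lfloor\frac{2n-4}{3}\rfloor-2\bigr)$-connected, and this number equals $k-1$.
\item The sphere $S^{t-2}$ is $(t-3)$-connected. If $\Omega_{n-1-t}$ is $c$-connected with $c\ge-2$, the join is $(t-1+c)$-connected, so we need $c+t\ge k$. For $2\le t\le n-2$, induction allows $c=\nu_{n-1-t}$, and $c+t=\lfloor\frac{2n-9+t}{3}\rfloor\ge\nu_n$ because $t\ge2$. For $t=n-1$ take $c=-2$; then $c+t=n-3\ge\frac{2n-7}{3}$.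
\end{itemize}
So $\Omega_n$ is $\nu_n$-connected, and $\tilde H_j(\Omega_n;\mathbb{Z})=0$ for $j\le\nu_n$ by the Hurewicz theorem. Put $m=\nu_n+1=\lfloor\frac{2n-4}{3}\rfloor$. For $n=3$ we have $m=0$ and there is nothing to prove. For $n\ge4$, part (1) shows that $VB_n'$ is of type $FP_m$. For $n=4$ we have $m=1$, and $FP_1$ is the same as $F_1$. For $n\ge5$ we have $m\ge2$, and the last sentence of part (1) gives type $F_m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $\gamma$ be a directed cycle through all $n$ points. The fundamental class of the sphere $\Sigma_\gamma\cong S^{n-2}$ of Section~\ref{sec:forests} is a nonzero $(n-2)$-cycle of $\Omega_n$. Since $\dim\Omega_n=n-2$, it is not a boundary, so $\tilde H_{n-2}(\Omega_n;\mathbb{Z})\ne0$. Part (1) with $m=n-1$ shows that $VB_n'$ is not of type $FP_{n-1}$.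
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Part (2) gives type $F_1$ for $n=4$ and type $F_2$ for $n=5$. The group $VB_4'$ is not of type $FP_2$ by Proposition~\ref{prop:four}, in agreement with part (1) and $H_1(\Omega_4;\mathbb{Z})\cong\mathbb{Z}^7$ (Example~\ref{ex:small}).

For $n=5$ we count faces. Write the elements of $[n]$ in a row, in one of $n!$ ways, and choose $k$ of the $n-1$ adjacent pairs to be arcs, directed from left to right. A linear forest with $k$ arcs has $n-k$ components, counting isolated vertices, and it arises once for each of the $(n-k)!$ orderings of the components. So the number of linear forests with $k$ arcs is the Lah number $\binom{n-1}{k}\frac{n!}{(n-k)!}$. For $n=5$ and $k=1,2,3,4$ this gives $20$, $120$, $240$, $120$ faces in dimensions $0,1,2,3$, and the reduced Euler characteristic of $\Omega_5$ is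
\[
-1+20-120+240-120=19 .
\]
Since $\Omega_5$ is simply connected, its rational Betti numbers satisfy $b_2-b_3=19$, so $b_2\ge19$. Thus $\tilde H_2(\Omega_5;\mathbb{Z})\ne0$, and $VB_5'$ is not of type $FP_3$ by part (1).
\end{proof}

\begin{thebibliography}{99}

\bibitem{BGN} Valeriy G. Bardakov, Krishnendu Gongopadhyay, Mikhail V. Neshchadim, \emph{Commutator Subgroups of Virtual and Welded Braid Groups}, arXiv:1802.01383 (2018).

\bibitem{Bjorner} Bj\"orner, \emph{Topological methods}, Handbook of Combinatorics.

\bibitem{Brown84} K. S. Brown, J. Pure Appl. Algebra 32 (1984), 1--10.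

\bibitem{Brown87} K. S. Brown, J. Pure Appl. Algebra 44 (1987), 45--75.

\bibitem{CD} R. Charney, M. Davis, J. Amer. Math. Soc. 8 (1995), 597--627.

\bibitem{CDfinite} R. Charney, M. Davis, \emph{Finite $K(\pi,1)$s for Artin groups}, 1995.

\bibitem{Deligne} Deligne, Invent. Math. 17 (1972).

\bibitem{ES} Ellis, Sk\"oldberg, Comment. Math. Helv. 85 (2010).

\bibitem{GP} Godelle, Paris, Math. Z. 272 (2012).

\bibitem{Hatcher} Hatcher, \emph{Algebraic Topology}.

\bibitem{Okonek} C. Okonek, Math. Z. 168 (1979).

\end{thebibliography}
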